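# Adjoining divided powers one prime power at a time: a filtration of $L_s\Gamma^d(A,n)$

## 1. The subalgebras $R_t(A)$ of $\Gamma(A)_{(p)}$

Let $A$ be a free abelian group and $\Gamma(A)=\bigoplus_d\Gamma^d(A)$ its divided power algebra: the commutative ring generated by symbols $\gamma_i(a)$ ($a\in A$, $i\ge 0$, weight $i$) with $\gamma_0(a)=1$, $\gamma_i(a)\gamma_j(a)=\binom{i+j}{i}\gamma_{i+j}(a)$, $\gamma_n(a+b)=\sum_{i+j=n}\gamma_i(a)\gamma_j(b)$ and $\gamma_n(ca)=c^n\gamma_n(a)$. If $(a_i)$ is a basis of $A$, the products $\prod_i\gamma_{n_i}(a_i)$ with $\sum n_i=d$ form a basis of $\Gamma^d(A)$. So $\Gamma(A)$ is torsion free, and inside $\Gamma(A)\otimes\mathbb Q=S(A)\otimes\mathbb Q$ we may read $\gamma_n(a)$ as $a^n/n!$.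

Fix a prime $p$ and put $\mathbf k=\mathbb Z_{(p)}$.

**Definition.** For $t\ge 0$, $R_t=R_t(A)\subset\Gamma(A)_{(p)}$ is the $\mathbf k$-subalgebra generated by all $\gamma_{p^s}(a)$ with $a\in A$ and $0\le s\le t$.

It is graded by weight, functorial in $A$, and augmented by killing positive weight. We have $R_0=S(A)_{(p)}$, and $R_0\subset R_1\subset R_2\subset\cdots$.

**Example.** Let $A=\mathbb Z x$ and $p=2$. Then $R_0=\mathbf k[x]$. The algebra $R_1$ is generated by $x$ and $x^2/2$; its weight $4$ part is $\mathbf k\cdot\gamma_2(x)^2=\mathbf k\cdot x^4/4$. Since $\gamma_2(x)^2=6\gamma_4(x)$, this has index $2$ in $\Gamma^4(\mathbb Z)_{(2)}$. It is $R_2$ that contains $\gamma_4(x)$.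

What is this for? We want the derived functors of $\Gamma^d$. Those of the symmetric power $S^d$ are accessible through the décalage isomorphisms recalled in Section 3. The chain $R_0\subset R_1\subset\cdots$ leads from $S(A)_{(p)}$ to $\Gamma(A)_{(p)}$, and each step adjoins one family of elements: the $p$-th powers of the $\gamma_{p^{t-1}}(a)$, divided by $p$. We will control one step completely and then iterate.

**A basis of $R_t$.** The purpose of the next lines is to make $R_t$ explicit. The $p$-adic valuation of $n!$ is $(n-\sum b_s)/(p-1)$ if $n=\sum b_sp^s$ with $0\le b_s<p$ (Legendre). Two consequences: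

$$\prod_s\gamma_{p^s}(a)^{b_s}=(\text{unit of }\mathbf k)\cdot\gamma_n(a)\qquad\Big(n=\sum_s b_sp^s,\ 0\le b_s<p\Big),\tag{1}$$

because the coefficient is $n!/\prod(p^s!)^{b_s}$ and $\sum_s b_s\frac{p^s-1}{p-1}=\frac{n-\sum b_s}{p-1}$; and

$$\gamma_{p^s}(a)^p=p\,u_s\,\gamma_{p^{s+1}}(a),\qquad u_s\in\mathbf k^\times,\tag{2}$$

because the coefficient $p^{s+1}!/(p^s!)^p$ has valuation $\frac{p^{s+1}-1}{p-1}-p\,\frac{p^s-1}{p-1}=1$.

Write $x_{s,i}=\gamma_{p^s}(a_i)$. Expanding $\gamma_{p^s}(\sum c_ia_i)=\sum_{\sum n_i=p^s}\prod c_i^{n_i}\gamma_{n_i}(a_i)$ and using (1) for each $\gamma_{n_i}(a_i)$, $n_i\le p^s$, we see that $R_t$ is generated by the $x_{s,i}$ with $s\le t$. By (2), a factor $x_{s,i}^p$ with $s<t$ may be replaced by $pu_sx_{s+1,i}$; this lowers the number of factors, so the process stops. Hence $R_t$ is spanned by the *standard monomials*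
$$\prod x_{s,i}^{b_{s,i}},\qquad s\le t,\quad 0\le b_{s,i}<p\text{ for }s<t,\quad b_{t,i}\ge 0.$$
Such a monomial is a nonzero multiple of $\prod_i\gamma_{n_i}(a_i)$ with $n_i=\sum_s b_{s,i}p^s$. The $n_i$ determine the $b_{s,i}$ (the first $t$ base-$p$ digits, then $b_{t,i}=\lfloor n_i/p^t\rfloor$). So distinct standard monomials are multiples of distinct basis elements, and they form a $\mathbf k$-basis of $R_t$. In weight $e<p^{t+1}$ all exponents are $<p$, so by (1)
$$R_t^{(e)}=\Gamma^e(A)_{(p)}\qquad(e<p^{t+1}).\tag{3}$$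

## 2. Derived functors of $\Gamma^d$ and the indexing sequences

From now on $A$ is any abelian group. For a functor $F$ from free abelian groups to abelian groups ($\Gamma^d$, $\Lambda^d$, $S^d$), $LF$ is its Dold–Puppe (Quillen) left derived functor: apply $F$ degreewise to a free simplicial resolution. For $LF(A)$ we resolve $A$; for $LF(A[n])$ we resolve $A[n]$, the group $A$ placed in degree $n$ (via Dold–Kan). Put
$$L_sF(A,n)=\pi_s\,LF(A[n]),\qquad L_iF(A)=\pi_i\,LF(A).$$
The shift satisfies $\pi_s(X[k])=\pi_{s-k}(X)$; $\overset L\otimes$ is the derived tensor product over $\mathbb Z$, and $\mathbb Z/p^{\overset L\otimes o}$ is the $o$-fold derived tensor power of $\mathbb Z/p$. Everything is a functor of $A$, and isomorphisms are meant to be natural in $A$ unless the contrary is said.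

**Example.** $L\Lambda^2(\mathbb Z/2)\simeq\mathbb Z/2[1]$. Take the free simplicial group $P$ with normalized complex $\mathbb Z x\xrightarrow{2}\mathbb Z y$: $P_0=\langle y\rangle$, $P_1=\langle x,s_0y\rangle$, $P_2=\langle s_0x,s_1x,s_1s_0y\rangle$, with $d_0x=2y$, $d_1x=0$. Then $\Lambda^2P_0=0$, $\Lambda^2P_1=\mathbb Z\,(x\wedge s_0y)$, and modulo degenerate elements $\Lambda^2P_2$ is $\mathbb Z\,(s_0x\wedge s_1x)$. In degrees $\ge3$ every wedge of two basis elements is degenerate, because two surjections $[q]\to[1]$ factor jointly through $[2]$. The differential sends $s_0x\wedge s_1x$ to $x\wedge 2s_0y-x\wedge x+0=2(x\wedge s_0y)$. So $\pi_1=\mathbb Z/2$ and all other groups vanish.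

**Indexing sequences.** For $k\ge 1$ let $\mathcal A_{\le k}$ be the set of integer sequences $\alpha=(t_1,\dots,t_k)$ with $t_1\ge\dots\ge t_k\ge 0$ and $t_1\ge 1$. Write $t_1(\alpha)=t_1$ and let $o(\alpha)\ge1$ be the number of distinct nonzero values among the $t_i$. For a prime $p$ put
$$\ell(\alpha;p)=2p^{t_2}+\dots+2p^{t_k}+1\ (k>1),\qquad \ell(\alpha;p)=1\ (k=1).$$
For instance, in $\mathcal A_{\le 2}$: $(1,0)$ has $o=1$, $\ell=3$; $(1,1)$ has $o=1$, $\ell=2p+1$; $(2,1)$ has $o=2$, $\ell=2p+1$.

For a prime $p$, $k\ge1$, $d_0\ge0$ and a finitely supported family $(d_\alpha)_{\alpha\in\mathcal A_{\le k}}$ of nonnegative integers, not identically zero, define (sums and products over $\alpha\in\mathcal A_{\le k}$)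
$$d(d_0,(d_\alpha),k;p)=d_0+\sum_\alpha d_\alpha p^{t_1(\alpha)},\qquad \ell(d_0,(d_\alpha),k;p)=(2k-1)d_0+\sum_\alpha\ell(\alpha;p)d_\alpha,$$
$$\mathcal E(d_0,(d_\alpha),k;p)=L\Lambda^{d_0}(A)\overset L\otimes\bigotimes_\alpha L\Lambda^{d_\alpha}(A\overset L\otimes\mathbb Z/p^{\overset L\otimes o(\alpha)}),$$
$$\mathcal D(d_0,(d_\alpha),k;p)=L\Gamma^{d_0}(A)\overset L\otimes\bigotimes_\alpha L\Gamma^{d_\alpha}(A\overset L\otimes\mathbb Z/p^{\overset L\otimes o(\alpha)}),\qquad e(d_0,(d_\alpha),k;p)=\Big(\sum_\alpha d_\alpha\Big)-d_0 .$$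

The problem is to prove or disprove a conjecture whose source is Breen, Mikhailov, Touzé, "Derived functors of the divided power functors", arXiv:1312.5676 (2013). It is true, and we will prove the following.

**Theorem 1.** Let $A$ be any abelian group and $d,n,s\ge1$.

1. If $n=2m+1$ is odd, there is a filtration on $L_s\Gamma^d(A,n)$ whose associated graded functor is isomorphic to the direct sum of $L_{s-nd}\Lambda^d(A)$ and the terms
$$\pi_s\Big(\mathcal E(d_0,(d_\alpha),m+1;p)\Big[(2m+1)d_0+\sum_{\alpha\in\mathcal A_{\le m+1}}\ell(\alpha;p)d_\alpha\Big]\Big)$$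
for all primes $p$, all $d_0\ge0$ and all families $(d_\alpha)_{\alpha\in\mathcal A_{\le m+1}}$ of nonnegative integers, not identically zero, with $d(d_0,(d_\alpha),m+1;p)=d$.

2. If $n=2m$, there is a filtration on $L_s\Gamma^d(A,n)$ whose associated graded functor is isomorphic to the direct sum of $L_{s-nd}\Gamma^d(A)$ and the terms
$$\pi_s\Big(\mathcal D(d_0,(d_\alpha),m;p)\Big[(2m+1)d_0+\sum_{\alpha\in\mathcal A_{\le m}}\ell(\alpha;p)d_\alpha+e(d_0,(d_\alpha),m;p)\Big]\Big)$$
for all primes $p$, all $d_0\ge0$ and all families $(d_\alpha)_{\alpha\in\mathcal A_{\le m}}$ of nonnegative integers, not identically zero, with $d(d_0,(d_\alpha),m;p)=d$.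

The bottom stage of the filtration is the image of $L_{s-nd}\Lambda^d(A)$ ($n$ odd), resp. $L_{s-nd}\Gamma^d(A)$ ($n$ even), under an explicit injective natural map. The same holds with $A$ replaced by any $X\in D_{\ge0}(\mathbb Z)$, naturally in $X$.

**Theorem 2 (unnatural splitting).** For each fixed $X\in D_{\ge0}(\mathbb Z)$ there is a non-natural isomorphism in $D(\mathbb Z)$
$$L\Gamma^d(X[2m+1])\simeq L\Lambda^d(X)[(2m+1)d]\oplus\bigoplus_{p,d_0,(d_\alpha)}\mathcal E(d_0,(d_\alpha),m+1;p)(X)\,[\ell(d_0,(d_\alpha),m+1;p)],$$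
with indices as in Theorem 1, and analogously for $n=2m$ (with $L\Gamma^d(X)[2md]$ and the terms $\mathcal D$ with their shifts). So $L_s\Gamma^d(A,n)$ is abstractly the direct sum of the groups in Theorem 1.

**Theorem 3 (sharpness).** "Filtration" cannot be replaced by "natural direct sum": $L_3\Gamma^4(A,1)$, even as a functor of free abelian groups $A$, is not isomorphic to the direct sum of its graded pieces.

## 3. Simplicial models, bar constructions and décalage

We want filtrations that are honestly natural, so we work with strict models rather than in derived categories.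

**Categories.** $\mathrm{Free}$ is the category of free abelian groups and $\mathrm{sFree}$ that of simplicial objects in it. Weak equivalences in $\mathrm{sFree}$ are homotopy equivalences, and the homotopy category is $D_{\ge0}(\mathbb Z)$ (Dold–Kan). In the same way, simplicial projective $\mathbf k$-modules up to homotopy form $D_{\ge0}(\mathbf k)$. $N$ denotes normalized chains.

For a functor $\Phi$ from $\mathrm{Free}$ to (multi)simplicial modules and $X\in\mathrm{sFree}$, $\Phi(X)$ is the diagonal of the degreewise application. It preserves homotopies in $X$: a homotopy is a family of maps $h_\sigma:X_q\to X'_q$ indexed by the $q$-simplices $\sigma$ of $\Delta^1$, and we may apply $\Phi$ to each $h_\sigma$. Levelwise weak equivalences of multisimplicial modules give weak equivalences of diagonals. Tensor products of simplicial modules are taken degreewise, and compute $\overset L\otimes$ if one factor is degreewise flat. Functors such as $S^i$ preserve homotopies, hence act on homotopy categories; also $S^i_{\mathbb Z}(W)\otimes\mathbf k=S^i_{\mathbf k}(W\otimes\mathbf k)$.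

**Models of derived tensor products and shifts.** Fix a functorial free simplicial resolution $P(A)\to A$ and put $T_p=P(\mathbb Z/p)$. Then $X\overset L\otimes\mathbb Z/p^{\overset L\otimes o}$ is modelled by $X\otimes T_p^{\otimes o}\in\mathrm{sFree}$. For a module $M$ let $BM=([n]\mapsto M^n)$ be the bar construction of the additive group $M$. For $n\ge2$ every element of $M^n$ is a sum of elements with one nonzero entry, which are degenerate, so $N(BM)$ is $M$ in degree $1$: $BM$ models $M[1]$. For $X\in\mathrm{sFree}$ the diagonal $BX$ models $X[1]$, and $B(X\otimes T_p)=BX\otimes T_p$. The shift $[j]$ is also modelled by tensoring with $B^j\mathbb Z$. So all derived functors and shifts below have strict degreewise free models, functorial in $X\in\mathrm{sFree}$.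

**Bar construction of algebras.** For an augmented commutative $\mathbf k$-algebra $R$, $BR$ is the simplicial commutative ring $[n]\mapsto R^{\otimes n}$. Since $R^{\otimes n}$ is the $n$-fold coproduct of commutative algebras, $B$ commutes with pushouts, and $B(S(M))=S(BM)$. Since $\Gamma(A^n)=\Gamma(A)^{\otimes n}$ and addition $A\oplus A\to A$ induces the multiplication, $B(\Gamma(A))=\Gamma(BA)$, compatibly with $S\to\Gamma$. Hence for $X\in\mathrm{sFree}$, $B(\Gamma)(X)=\Gamma(BX)$ models $L\Gamma(X[1])$, and similarly for $S$.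

**Décalage** (Quillen; Illusie, *Complexe cotangent et déformations I*, I.4.3.2). For $W\in D_{\ge0}(\mathbb Z)$, naturally,
$$LS^i(W[1])\cong L\Lambda^i(W)[i],\qquad L\Lambda^i(W[1])\cong L\Gamma^i(W)[i].\tag{4}$$
Here is why. Let $W\in\mathrm{Free}$. Then $NS^i(BW)$ is the weight $i$ part of the reduced bar complex of $S(W)$. It vanishes in degrees $>i$, since each bar entry has weight $\ge1$. Its homology is $\mathrm{Tor}^{S(W)}_*(\mathbb Z,\mathbb Z)^{(i)}$, which by the Koszul resolution $\Lambda^*(W)\otimes S(W)$ is $\Lambda^i(W)$ in degree $i$. So the homology is the group of top cycles, namely the tensors in $W^{\otimes i}$ that die under each multiplication of two neighbours into $S^2(W)$; in a basis their coefficients are alternating, so $w_1\wedge\dots\wedge w_i\mapsto\sum_\tau\mathrm{sgn}(\tau)[w_{\tau1}|\cdots|w_{\tau i}]$ identifies them with $\Lambda^i(W)$. Thus $\Lambda^i(W)[i]\to NS^i(BW)$ is a natural quasi-isomorphism; apply it degreewise to a simplicial $W$. For $\Lambda$, use $\mathrm{Tor}_*^{\Lambda(W)}(\mathbb Z,\mathbb Z)^{(i)}=\Gamma^i(W)$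 in degree $i$ (resolution $\Gamma^*(W)\otimes\Lambda(W)$); the top cycles are the symmetric tensors.

## 4. $\Gamma^1$ and $\Gamma^2$ by hand, and the first obstruction class

**$d=1$.** $\Gamma^1(A)=A$, so $L_s\Gamma^1(A,n)$ is $A$ for $s=n$ and $0$ otherwise. In Theorem 1 a family that is not identically zero contributes at least $p^{t_1}\ge2$ to the weight, so only the first term survives. It agrees.

**$d=2$, $n=1$.** Only $p=2$ matters. For $A$ free, $a\mapsto\gamma_2(a)$ is additive modulo $S^2(A)$, since $\gamma_2(a+b)=\gamma_2(a)+ab+\gamma_2(b)$, and $2\gamma_2(a)=a^2$. A basis shows that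
$$0\to S^2(A)\to\Gamma^2(A)\to A/2\to0$$
is exact. Apply this degreewise to $BX$ and use (4): there is a distinguished triangle
$$L\Lambda^2(X)[2]\to L\Gamma^2(X[1])\to(X\overset L\otimes\mathbb Z/2)[1],$$
whose outer terms are exactly those of Theorem 1 ($d_0=2$, and $d_0=0$, $d_{(1)}=1$). The shifted connecting morphism is a natural class
$$\delta_X:\ X\overset L\otimes\mathbb Z/2\longrightarrow L\Lambda^2(X)[2].$$

**$d=2$, $n=3$.** By (4) twice, $LS^2(X[3])\cong L\Lambda^2(X[2])[2]\cong L\Gamma^2(X[1])[4]$. So the same exact sequence, applied to $X[3]$, builds $L\Gamma^2(X[3])$ from $(X\overset L\otimes\mathbb Z/2)[3]$ and $L\Gamma^2(X[1])[4]$, hence from $L\Lambda^2(X)[6]$, $(X\overset L\otimes\mathbb Z/2)[5]$ and $(X\overset L\otimes\mathbb Z/2)[3]$. Theorem 1 lists the families with $d_\alpha p^{t_1}=2$: $\alpha=(1,0)$ with $\ell=3$ and $\alpha=(1,1)$ with $\ell=5$. The general induction on $n$ works the same way.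

**Degree counting, and where it stops.** A sensible first attempt is to show $\delta_X=0$ because source and target lie in different degrees. For $X=\mathbb Z$ the target is $0$. For $X=\mathbb Z/2$ the source is $\mathbb Z/2\oplus\mathbb Z/2[1]$, represented by free modules in degrees $0,1,2$, while the target is $\mathbb Z/2[3]$; so $\delta=0$. But for $X=(\mathbb Z/2)^2$ the target has $\pi_2=\Lambda^2(X)=\mathbb Z/2$, the source contains $(\mathbb Z/2)^2[1]$, and
$$\mathrm{Hom}\big((\mathbb Z/2)^2[1],\mathbb Z/2[2]\big)=\mathrm{Ext}^1\big((\mathbb Z/2)^2,\mathbb Z/2\big)\ne0 .$$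
Degrees no longer decide. It does not help that such a class is zero on homotopy groups: for larger $d$ it gets tensored with other factors, and the nonzero class $\mathbb Z/2[1]\to\mathbb Z/2[2]$ of $0\to\mathbb Z/2\to\mathbb Z/4\to\mathbb Z/2\to0$ becomes nonzero on homotopy after $\overset L\otimes\mathbb Z/2$, since $\mathbb Z/2\otimes\mathbb Z/2\to\mathbb Z/4\otimes\mathbb Z/2$ is zero and so $\mathrm{Tor}(\mathbb Z/2,\mathbb Z/2)\to\mathbb Z/2\otimes\mathbb Z/2$ is onto.

The way past this point is that $\delta$ is *natural* in $X$. The part of $X\overset L\otimes\mathbb Z/2$ on which degrees fail, $(\mathbb Z/2)^2[1]$, is covered by the images of $\mathbb Z/2\overset L\otimes\mathbb Z/2$ under maps $\mathbb Z/2\to(\mathbb Z/2)^2$, and on $\mathbb Z/2$ degrees do decide. Section 7 carries this out for all $d$, $p$ and $X$. First we need a filtration for which a single class of this type governs everything.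

## 5. $R_t$ as a pushout over $R_{t-1}$

Let $t\ge1$ and put
$$M=M_t=R_{t-1}^{(p^t)},\qquad G=G_t=R_t^{(p^t)}=\Gamma^{p^t}(A)_{(p)}$$
(by (3)). Consider the standard basis of $R_{t-1}$ in weight $p^t$. If some exponent $b_{t-1,i}\ge p$, then weight forces the monomial to be $m_i:=x_{t-1,i}^p$. All other standard monomials have all exponents $<p$; let $M'$ be their span. By (1) they are unit multiples of the corresponding basis elements of $\Gamma$, so with $y_i:=x_{t,i}$
$$M=M'\oplus\bigoplus_i\mathbf k\,m_i,\qquad G=M'\oplus\bigoplus_i\mathbf k\,y_i,\qquad m_i=p\,u_{t-1}\,y_i.\tag{5}$$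

**Lemma 1.** (a) $a\mapsto\gamma_{p^t}(a)$ induces a natural isomorphism $A/p\cong G_t/M_t$. (b) $R_{t-1}\otimes_{S(M)}S(G)\to R_t$ is an isomorphism, and $\mathrm{Tor}_i^{S(M)}(R_{t-1},S(G))=0$ for $i>0$. (Here $S=S_{\mathbf k}$.)

*Proof.* (a) We have $\gamma_{p^t}(a+b)-\gamma_{p^t}(a)-\gamma_{p^t}(b)=\sum_{0<j<p^t}\gamma_j(a)\gamma_{p^t-j}(b)$, which lies in $M$ by (1), so the map $A\to G/M$ is additive. By (2), $p\gamma_{p^t}(a)\in M$, so it factors through $A/p$. By (5) it sends the basis $(a_i)$ of $A/p$ to the $\mathbb F_p$-basis $(y_i)$ of $G/M$.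

(b) Let $\Pi=\mathbf k[m_i]$, a polynomial ring. By (5), $S(M)=S(M')\otimes\Pi$ is flat over $\Pi$ and $S(G)=S(M)\otimes_{\Pi}\mathbf k[y_i]$. Tensoring a $\Pi$-projective resolution of $\mathbf k[y_i]$ with the flat algebra $S(M)$ gives
$$\mathrm{Tor}^{S(M)}_*(R_{t-1},S(G))=\mathrm{Tor}^{\Pi}_*(R_{t-1},\mathbf k[y_i]).$$
Here $m_i$ acts on $R_{t-1}$ as $x_{t-1,i}^p$. By the standard basis, $R_{t-1}$ is free over $\Pi$ on the monomials $\prod_{s\le t-1}x_{s,i}^{b_{s,i}}$ with all $b_{s,i}<p$. So higher Tor vanishes, and $R_{t-1}\otimes_\Pi\mathbf k[y_i]$ is free over $\mathbf k[y_i]$ on the same monomials. Since $y_i\mapsto x_{t,i}$, its basis maps bijectively onto the standard basis of $R_t$. $\square$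

**Why not filter $R_t$ itself.** Lemma 1 suggests the filtration $\sum_{j\le i}R_{t-1}G^j$ of $R_t$, with hoped-for pieces $R_{t-1}\otimes S^i(A/p)$. This fails. Take $p=2$, $t=1$, $A=\mathbb Z^2$, weight $4$, $i=1$: the surjection from $S^2(A)\otimes A/2$ to the first graded piece kills the nonzero element $a_1^2\otimes\bar a_2-a_2^2\otimes\bar a_1$, because
$$a_1^2\gamma_2(a_2)-a_2^2\gamma_2(a_1)=2\gamma_2(a_1)\gamma_2(a_2)-2\gamma_2(a_2)\gamma_2(a_1)=0.$$
The cause is that $G/M$ has torsion, so $S(G)$ is not of the form $S(M)\otimes S(G/M)$. The cure is to replace $M\to G$ by an inclusion with free cokernel in each simplicial degree.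

## 6. Mapping cylinders and the filtration of $E_t$

**Step 1: the cylinder.** We replace $G$ by an equivalent simplicial module in which $M$ is a degreewise direct summand. Let
$$\tilde G=G\sqcup_{M\otimes\mathbb Z[\{1\}]}(M\otimes\mathbb Z[\Delta^1]),\qquad M=M\otimes\mathbb Z[\{0\}]\subset\tilde G,\qquad C=C_t=\tilde G/M .$$
Since $\Delta^1$ has $q+2$ simplices of degree $q$, two of them constant, $\tilde G_q=G\oplus M^{q+1}$ and $C_q=G\oplus M^q$. All are free over $\mathbf k$, and $M\to\tilde G$ is degreewise split. The collapse $\tilde G\to G$ is a homotopy equivalence, and since $M\to G$ is injective, $C\to G/M\cong A/p$ is a weak equivalence. Everything is functorial in $A\in\mathrm{Free}$.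

**Step 2: identify $S^i(BC)$.** For $X\in\mathrm{sFree}$ we have natural weak equivalences
$$BC(X)\to B(X\otimes\mathbb Z/p)\leftarrow B(X\otimes T_p)\otimes\mathbf k .$$
The outer terms are degreewise free over $\mathbf k$, so they are naturally isomorphic in the homotopy category of simplicial projective $\mathbf k$-modules: $BC(X)\simeq(X\overset L\otimes\mathbb Z/p)[1]$. Similarly $C(X)\simeq X\overset L\otimes\mathbb Z/p$. Applying $S^i$ and (4), naturally in $D(\mathbf k)$,
$$S^i(BC_t(X))\simeq L\Lambda^i(X\overset L\otimes\mathbb Z/p)[i]_{(p)}.\tag{6}$$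

**Step 3: a model of $BR_t$.** Put $\tilde R_t=R_{t-1}\otimes_{S(M)}S(\tilde G)$, a simplicial augmented commutative ring. The map $S(\tilde G)\to S(G)$ is a weak equivalence and $S(\tilde G)$ is degreewise free over $S(M)$. So $\pi_*\tilde R_t=\mathrm{Tor}_*^{S(M)}(R_{t-1},S(G))$, and Lemma 1(b) says that $\tilde R_t\to R_t$ is a weak equivalence, of simplicial free $\mathbf k$-modules. Put $Q=BR_{t-1}$ and, as $B$ commutes with pushouts,
$$E_t:=B\tilde R_t=Q\otimes_{S(BM)}S(B\tilde G).$$
The map $E_t\to BR_t$ is levelwise $\tilde R_t^{\otimes n}\to R_t^{\otimes n}$, hence a weak equivalence.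

**Step 4: the filtration.** Let $F_iS(B\tilde G)=\sum_{j\le i}S(BM)\cdot S^j(B\tilde G)$. In each degree $B\tilde G\cong BM\oplus BC$, so $F_i\cong S(BM)\otimes S^{\le i}(BC)$ is free over $S(BM)$, and canonically $F_i/F_{i-1}=S(BM)\otimes S^i(BC)$. Set $F_iE_t=Q\otimes_{S(BM)}F_iS(B\tilde G)$. This is a natural filtration by degreewise free $\mathbf k$-modules, and in weight $e$
$$\mathrm{gr}_iE_t^{(e)}=BR_{t-1}^{(e-ip^t)}\otimes S^i(BC_t),\qquad 0\le i\le e/p^t,\tag{7}$$
because $BC_t$ has weight $p^t$. Moreover $F_0E_t=BR_{t-1}$, and $F_0E_t\to E_t\to BR_t$ is induced by $R_{t-1}\subset R_t$.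

## 7. Splitting the filtration of $E_t(X)$ for one $X$ at a time

**Proposition 2.** For every $X\in\mathrm{sFree}$ and $t\ge1$ there is an isomorphism of filtered simplicial $\mathbf k$-modules, preserving weights, $F_iE_t(X)\cong Q(X)\otimes S^{\le i}(BC(X))$. In particular $F_{i-1}E_t(X)\to F_iE_t(X)$ is a split injection of simplicial $\mathbf k$-modules.

The isomorphism is not claimed to be natural in $X$; by Theorem 3 it cannot be in general.

*Proof.* Let $\varphi_X:BM(X)\to Q(X)^{(p^t)}$ be the restriction of the ring map $S(BM)\to Q$.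

**Step 1: one linear extension suffices.** Suppose $\varphi_X$ extends to a simplicial $\mathbf k$-linear map $\psi:B\tilde G(X)\to Q(X)^{(p^t)}$. Define a ring map
$$\theta:E_t(X)\to Q(X)\otimes S(BC(X)),\qquad\theta(q\otimes1)=q\otimes1,\quad\theta(1\otimes b)=\psi(b)\otimes1+1\otimes\bar b\quad(b\in B\tilde G(X)).$$
It is well defined over $S(BM)$: for $b\in BM$ we have $\psi(b)=\varphi_X(b)$ and $\bar b=0$. It preserves weights, sends $F_i$ into $Q\otimes S^{\le i}(BC)$, and is the identity on $\mathrm{gr}_i=Q\otimes S^i(BC)$. By induction on $i$ and the five lemma it is an isomorphism on each $F_i$.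

**Step 2: the obstruction to $\psi$.** The sequence $0\to NBM(X)\to NB\tilde G(X)\to NBC(X)\to0$ is degreewise split with projective terms. After choosing degreewise splittings, the differential of $NB\tilde G$ is $(m,c)\mapsto(dm+\partial_Xc,\,dc)$, with $\partial_X:NBC[-1]\to NBM$ a chain map. A map $(m,c)\mapsto\varphi_X(m)+h(c)$ is a chain map if and only if $dh-hd=\varphi_X\partial_X$, that is, if $h$ is a null-homotopy of $\varphi_X\partial_X$. By Dold–Kan, $\psi$ exists if and only if $\varphi_X\partial_X$ is null-homotopic. As $NBC$ is bounded below and projective, this means that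
$$\delta_X:=\varphi_X\circ\partial_X\in\mathrm{Hom}_{D(\mathbf k)}(U(X),Y(X)),\quad U(X)=NBC(X)[-1]\simeq X\overset L\otimes\mathbb Z/p,\quad Y(X)=NBR_{t-1}^{(p^t)}(X),$$
vanishes. In $D(\mathbf k)$, $\partial_X$ is the connecting morphism of a functorial short exact sequence; so $\delta$ is natural in $X$. Both $U$ and $Y$ are homotopy invariant. (For $p=2$, $t=1$ we have $Y(X)\simeq L\Lambda^2(X)[2]_{(2)}$, as in Section 4.) It remains to show $\delta_X=0$ for all $X$.

**Step 3: sums.** We show: if $X=\bigoplus X_\lambda$ and all $\delta_{X_\lambda}=0$, then $\delta_X=0$. The map $\bigoplus U(X_\lambda)\to U(X)$ is an isomorphism in $D(\mathbf k)$, since $U(X)\simeq X\overset L\otimes\mathbb Z/p$ naturally. By naturality $\delta_X|_{U(X_\lambda)}$ factors through $\delta_{X_\lambda}=0$, and a morphism out of a direct sum is determined by its restrictions.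

**Step 4: suspension.** We show: if $\delta_X=0$ then $\delta_{BX}=0$. Let $\Phi$ be a functor from $\mathrm{Free}$ to simplicial $\mathbf k$-modules (diagonals of multisimplicial ones) with $\Phi(0)=0$. Then $\Phi(BX)$ is the diagonal of the bisimplicial module which in direction $n$ is $[n]\mapsto\Phi(X^n)$. By Eilenberg–Zilber, $N\Phi(BX)$ is naturally quasi-isomorphic to the total complex $\mathrm{Tot}_\Phi$ of the double complex obtained by normalizing $n\mapsto N\Phi(X^n)$ in $n$. Column $0$ is $N\Phi(0)=0$. Hence there are no degenerate elements in column $1$, which is all of $N\Phi(X)$; and since the horizontal differential lowers $n$, column $1$ is a subcomplex of $\mathrm{Tot}_\Phi$. This gives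
$$\sigma_\Phi:N\Phi(X)[1]\to N\Phi(BX)\quad\text{in }D(\mathbf k),\ \text{natural in }\Phi.$$
A degreewise short exact sequence $0\to\Phi'\to\Phi\to\Phi''\to0$ gives a morphism from the short exact sequence of shifted first columns to that of total complexes. So $\sigma$ commutes with the connecting morphisms, up to the sign caused by the shift. Apply this to $0\to BM\to B\tilde G\to BC\to0$ and to $\varphi:BM\to Q^{(p^t)}$; all these functors vanish at $0$ (for the last one, $R_{t-1}(0)=\mathbf k$ has no part of weight $p^t$). We obtain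
$$\delta_{BX}\circ\sigma_{BC}[-1]=\pm\,\sigma_{Q^{(p^t)}}\circ\delta_X[1].$$
Finally, $\sigma_{BC}$ is an isomorphism: the levelwise weak equivalence $BC\to B(-/p)$ induces quasi-isomorphisms of first columns and of total complexes, so it suffices to treat $\Phi=B(-/p)$. This $\Phi$ is additive, so $[n]\mapsto\Phi(X^n)=\Phi(X)^n$ is a bar construction of groups, whose normalization is concentrated in column $1$. Hence $\delta_X=0$ implies $\delta_{BX}=0$.

**Step 5: connectivity of $Y$.** Write $D_{\ge m}$ for the objects with homology only in degrees $\ge m$. Apply (7) and (6) for $t-1,t-2,\dots,1$, each time replacing $BR_s$ by $E_s$, and end with $BR_0^{(e_0)}(X)=S^{e_0}(BX)\otimes\mathbf k\simeq L\Lambda^{e_0}(X)[e_0]_{(p)}$. This gives $Y(P(A))$ a finite filtration whose graded pieces are the $p$-localizations of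
$$L\Lambda^{e_0}(A)[e_0]\overset L\otimes\bigotimes_{1\le s\le t-1}L\Lambda^{e_s}(A\overset L\otimes\mathbb Z/p)[e_s],\qquad e_0+\sum_{s=1}^{t-1}e_sp^s=p^t.$$
Such a piece lies in degrees $\ge\sum_{s\ge0}e_s$. Since $p^t=\sum e_sp^s\le p^{t-1}\sum e_s$, we have $\sum e_s\ge p$, with equality only if $e_{t-1}=p$ and all other $e_s=0$; in that case its $\pi_p$ is $\Lambda^p(A)_{(p)}$ (if $t=1$) or $\Lambda^p(A/p)$ (if $t\ge2$). Hence $Y(P(A))\in D_{\ge p}\subset D_{\ge2}$ for all $A$. Since $\Lambda^p(\mathbb Z/p)=0$, also $Y(P(\mathbb Z/p))\in D_{\ge p+1}\subset D_{\ge3}$.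

**Step 6: $\delta_{P(A)}=0$ for every abelian group $A$.** First let $A=\mathbb Z/p$. Then $U\simeq\mathbb Z/p\oplus\mathbb Z/p[1]$ is represented by projectives in degrees $0,1,2$, and $Y\in D_{\ge3}$, so $\mathrm{Hom}(U,Y)=0$.

For general $A$ write $A[p]:=\{a\in A:pa=0\}=\bigoplus_i\mathbb Z/p\cdot a_i$. Since $\mathbf k$ is hereditary, $U(P(A))\simeq A/p\oplus(A[p])[1]$ in $D(\mathbf k)$. On the first summand, $\mathrm{Hom}(A/p,Y(P(A)))=0$, since $A/p$ has projective dimension $\le1$ over $\mathbf k$ and $Y\in D_{\ge2}$. For the second, let $f_i:\mathbb Z/p\to A$, $1\mapsto a_i$. Choose a map $\mathbb Z/p[1]\to U(P(\mathbb Z/p))\simeq\mathbb Z/p\overset L\otimes\mathbb Z/p$ inducing an isomorphism on $\pi_1$ and compose it with $U(P(f_i))$. The component of the composite in $A/p$ lies in $\mathrm{Hom}(\mathbb Z/p[1],A/p)=0$. Its component in $(A[p])[1]$ is determined by $\pi_1$, and since $\mathrm{Tor}(f_i,\mathbb Z/p)$ is the map $\mathbb Z/p\to A[p]$, $1\mapsto a_i$, this component is, up to a unit, the inclusion of the $i$-th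 summand. By naturality $\delta_{P(A)}\circ U(P(f_i))=Y(P(f_i))\circ\delta_{P(\mathbb Z/p)}=0$. So $\delta_{P(A)}$ vanishes on each $\mathbb Z/p\,a_i[1]$, hence on their sum $(A[p])[1]$. Therefore $\delta_{P(A)}=0$.

**Step 7: all $X$.** A complex of abelian groups is isomorphic in $D(\mathbb Z)$ to the sum of its shifted homology groups. So every $X\in\mathrm{sFree}$ is homotopy equivalent to $\bigoplus_jB^jP(\pi_jX)$, and $\delta_X=0$ by Steps 6, 4 and 3 and homotopy invariance. $\square$

## 8. Graded pieces of $\pi_sL\Gamma^d(V[1])$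

To iterate later we need coefficients and a flexible notion of naturality. Let $\mathcal C$ be any category, $V:\mathcal C\to\mathrm{sFree}$ a functor, and $Z$ a functor from $\mathcal C$ to simplicial degreewise flat $\mathbf k$-modules. "Natural" means natural in objects of $\mathcal C$.

**Definition.** A finite filtration of a functor to abelian groups is *objectwise split* if, on each object, every stage is a direct summand of the next one (as abelian groups).

If a natural filtration is objectwise split, and natural objectwise split filtrations of its graded pieces are pulled back to it, the refined filtration is again natural and objectwise split: if $F'=F\oplus K$ on an object and $K_0\subset K_1\subset\cdots\subset K$ corresponds to the filtration of $F'/F$, the new stages are $F\oplus K_j$.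

For $e=(e_0,e_1,\dots)$ put
$$L_e(V)=L\Lambda^{e_0}(V)[e_0]\overset L\otimes\bigotimes_{t\ge1}L\Lambda^{e_t}(V\overset L\otimes\mathbb Z/p)[e_t].$$

**Theorem A.** For $d\ge0$, $\pi_s(L\Gamma^d(V[1])\overset L\otimes Z)$ has a natural, objectwise split finite filtration whose graded pieces are naturally isomorphic to the groups $\pi_s(L_e(V)\overset L\otimes Z)$, $e_0+\sum_{t\ge1}e_tp^t=d$, each occurring once. Its first stage is the (injective) image of $\pi_s(L\Lambda^d(V)[d]\overset L\otimes Z)$ under the canonical map $L\Lambda^d(V)[d]\cong LS^d(V[1])\to L\Gamma^d(V[1])$.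

*Proof.* By (3), $L\Gamma^d(V[1])\otimes\mathbf k\simeq BR_T^{(d)}(V)$ when $p^{T+1}>d$. So it suffices to prove, by induction on $t$, the same statement for $\pi_s(BR_t^{(d)}(V)\otimes Z)$, for all $d$ and $Z$, with $e_s=0$ for $s>t$ and with the canonical map induced by $R_0\subset R_t$.

**Step 1: $t=0$.** $BR_0^{(d)}(V)=S^d(BV)\otimes\mathbf k$, and the statement is décalage (4).

**Step 2: from $t-1$ to $t$.** By Proposition 2 the filtration of $E_t^{(d)}(V)$ splits on each object, and this persists after $\otimes Z$ and $\pi_s$. With (7), the sequences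
$$0\to\pi_s(F_{i-1}E_t^{(d)}(V)\otimes Z)\to\pi_s(F_iE_t^{(d)}(V)\otimes Z)\to\pi_s\big(BR_{t-1}^{(d-ip^t)}(V)\otimes S^i(BC_t(V))\otimes Z\big)\to0$$
are exact and split on each object. The maps are natural, although the splittings need not be. Also $E_t^{(d)}(V)\otimes Z\to BR_t^{(d)}(V)\otimes Z$ is a weak equivalence. Apply the induction hypothesis to the quotients, with $Z$ replaced by $S^i(BC_t(V))\otimes Z$; by (6) this functor is naturally isomorphic in $D(\mathbf k)$ to $L\Lambda^i(V\overset L\otimes\mathbb Z/p)[i]\overset L\otimes Z$. Pull the resulting filtrations back. The pieces over $i$ are those with $e_t=i$.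

**Step 3: the first stage.** It comes from $i=0$: $F_0E_t=BR_{t-1}$ embeds, compatibly with $R_{t-1}\subset R_t$, and by induction the first stage there is the injective image of $BR_0^{(d)}$. $\square$

## 9. From $V[n-2]$ to $V[n]$

**The maps $c_n$.** Define natural maps over $\mathbb Z$ by

* $c_1:L\Lambda^d(V)[d]\cong LS^d(V[1])\to L\Gamma^d(V[1])$,
* $c_2:L\Gamma^d(V)[2d]\cong L\Lambda^d(V[1])[d]\cong LS^d(V[2])\to L\Gamma^d(V[2])$,
* for $n\ge3$, $c_n$ is $c_{n-2}[2d]$ followed by $L\Gamma^d(V[n-2])[2d]\cong L\Lambda^d(V[n-1])[d]\cong LS^d(V[n])\to L\Gamma^d(V[n])$.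

The isomorphisms are décalage, and the last arrows come from $S^d\to\Gamma^d$. The source of $c_n$ is $L\Lambda^d(V)[nd]$ for $n$ odd and $L\Gamma^d(V)[nd]$ for $n$ even. As $S^d_{\mathbb Q}\cong\Gamma^d_{\mathbb Q}$, each $c_n\otimes\mathbb Q$ is an isomorphism.

**The pieces.** We now also allow the zero family $(d_\alpha)=0$. For $n=2r-1$ put
$$\mathcal T(d_0,(d_\alpha))=\mathcal E(d_0,(d_\alpha),r;p)(V)\Big[(2r-1)d_0+\sum\ell(\alpha;p)d_\alpha\Big],$$
and for $n=2r$ put
$$\mathcal T(d_0,(d_\alpha))=\mathcal D(d_0,(d_\alpha),r;p)(V)\Big[2r\,d_0+\sum(\ell(\alpha;p)+1)d_\alpha\Big],$$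
with $\alpha\in\mathcal A_{\le r}$ in both cases. With $r=m+1$, resp. $r=m$, these are the shifts of Theorem 1; in the even case, $(2m+1)d_0+\sum\ell(\alpha;p)d_\alpha+\sum d_\alpha-d_0=2md_0+\sum(\ell(\alpha;p)+1)d_\alpha$.

**Theorem B$(n)$.** For $V,Z$ as in Section 8 and $d\ge0$, $\pi_s(L\Gamma^d(V[n])\overset L\otimes Z)$ has a natural, objectwise split finite filtration whose graded pieces are naturally isomorphic to the groups $\pi_s(\mathcal T(d_0,(d_\alpha))\overset L\otimes Z)$, one for each $d_0\ge0$ and each $(d_\alpha)$, zero family included, with $d_0+\sum d_\alpha p^{t_1(\alpha)}=d$. The first stage is the image of the term $d_0=d$, embedded by $c_n$.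

*Proof.*

**Step 1: $n=1$.** This is Theorem A: $\alpha=(t)$ with $t\ge1$, $\ell=o=1$, $d_{(t)}=e_t$, $d_0=e_0$.

**Step 2: $n=2$.** Apply Theorem A to $V[1]$. By (4),
$$L_e(V[1])=L\Gamma^{e_0}(V)[2e_0]\overset L\otimes\bigotimes_tL\Gamma^{e_t}(V\overset L\otimes\mathbb Z/p)[2e_t],$$
which is the piece required for $r=1$, since $\ell((t);p)+1=2$. The first stage is the image of $c_2$.

**Step 3: $n\ge3$, expanding.** Assume B$(n-2)$ and apply Theorem A to $V[n-1]$. Since $L\Lambda^e(W[n-1])[e]\cong L\Gamma^e(W[n-2])[2e]$, the graded pieces are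
$$\pi_s\Big(\bigotimes_{t\ge0}L\Gamma^{e_t}(V_t[n-2])[2e_t]\overset L\otimes Z\Big),\quad V_0=V,\ V_t=V\otimes T_p\ (t\ge1),\quad e_0+\sum_{t\ge1}e_tp^t=d.$$
Expand the finitely many nontrivial factors in the order $t=0,1,2,\dots$. At step $\tau$ apply B$(n-2)$ to $V_\tau$, with coefficient functor the tensor product of $Z$, the shift $[2e_\tau]$, the pieces $\mathcal T$ already chosen for $t<\tau$ and the factors for $t>\tau$; by Section 3 this has a strict degreewise flat model. Pull filtrations back. We obtain a natural objectwise split filtration with pieces indexed by families $d_0^{(t)},d_\alpha^{(t)}$ ($t\ge0$, $\alpha\in\mathcal A_{\le r}$, where $n-2=2r-1$ or $2r$) such that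
$$d_0^{(t)}+\sum_\alpha d_\alpha^{(t)}p^{t_1(\alpha)}=e_t.$$

**Step 4: reindexing.** Let $0=(0,\dots,0)$, with $t_1(0)=o(0)=0$. The map
$$(\mathcal A_{\le r}\cup\{0\})\times\mathbb Z_{\ge0}\to\mathcal A_{\le r+1}\cup\{0\},\qquad(\alpha,t)\mapsto\beta=(t_1+t,\,t_1,\,t_2,\dots,t_r)$$
is a bijection: the inverse drops the first entry and takes $t$ to be the first entry minus the second. Only $(0,0)$ maps to $0$. Put $d'_\beta=d_\alpha^{(t)}$, reading $d_0^{(t)}$ for $\alpha=0$, and $d'_0=d_0^{(0)}$. We check that weight, coefficients and shift come out right.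

* *Weight.* $t_1(\beta)=t_1(\alpha)+t$, so $d=\sum_te_tp^t=d'_0+\sum_\beta d'_\beta p^{t_1(\beta)}$.
* *Coefficients.* The factor for $(\alpha,t)$ involves $V_t\overset L\otimes\mathbb Z/p^{\overset L\otimes o(\alpha)}$. If $t=0$, then $V_0=V$ and $o(\beta)=o(\alpha)$. If $t\ge1$, then $V_t$ contributes one more $\mathbb Z/p$, and $t_1+t$ is a new nonzero value, so $o(\beta)=o(\alpha)+1$.
* *Shift.* The shift $2e_t$ contributes $2p^{t_1(\alpha)}$ per unit of $d_\alpha^{(t)}$ and $2$ per unit of $d_0^{(t)}$.
  - If $n-2=2r-1$: for $\alpha\ne0$ the total is $\ell(\alpha;p)+2p^{t_1(\alpha)}=\ell(\beta;p)$. For $(0,t)$ with $t\ge1$ it is $(2r-1)+2=2r+1=\ell((t,0,\dots,0);p)$. For $(0,0)$ it is $2r+1=n$.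
  - If $n-2=2r$: the totals are $\ell(\alpha;p)+1+2p^{t_1(\alpha)}=\ell(\beta;p)+1$; then $2r+2=\ell((t,0,\dots,0);p)+1$; and $2r+2=n$.

So the pieces are exactly those of B$(n)$.

**Step 5: the first stage.** It is the first stage of B$(n-2)$ inside the first stage of Theorem A (the piece $e_0=d$), that is, the image of $c_{n-2}[2d]$ followed by $L\Gamma^d(V[n-2])[2d]\cong LS^d(V[n])\to L\Gamma^d(V[n])$. This is the image of $c_n$. $\square$

## 10. Gluing the primes: proofs of Theorems 1 and 2

*Proof of Theorem 1.* Now all primes come into play.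

**Step 1: set-up.** Take $\mathcal C=\mathrm{sFree}$, $V=\mathrm{id}$ (for abelian groups precompose with $A\mapsto P(A)$) and $Z=\mathbb Z_{(p)}$. Homotopic maps induce equal maps on all groups involved, so naturality on $\mathrm{sFree}$ is naturality on $D_{\ge0}(\mathbb Z)$. Let $H=\pi_sL\Gamma^d(V[n])$, let $J$ be $\pi_s$ of the source of $c_n$ (that is, $L_{s-nd}\Lambda^d$ or $L_{s-nd}\Gamma^d$), and let $c:J\to H$ be induced by $c_n$.

**Step 2: one prime.** By Theorem B, for every prime $p$ the map $c_{(p)}$ is injective, and $\mathrm{Coker}(c)_{(p)}$ has a natural, objectwise split finite filtration with graded pieces $\pi_s(\mathcal T(d_0,(d_\alpha)))_{(p)}$ for the families not identically zero. For such a family $\pi_s(\mathcal T)$ is $p$-power torsion: inverting $p$ annihilates a factor $L\Lambda^j$ or $L\Gamma^j$ with $j\ge1$, evaluated on a complex with $p$-torsion homotopy. So the localization may be dropped. For $p>d$ there are no such families, because $t_1(\alpha)\ge1$.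

**Step 3: all primes.** Since $c_{(p)}$ is injective for all $p$, $c$ is injective. $\mathrm{Coker}(c)$ is torsion because $c\otimes\mathbb Q$ is an isomorphism, so naturally $\mathrm{Coker}(c)=\bigoplus_{p\le d}\mathrm{Coker}(c)_{(p)}$. Filter $H$ first by $J$, then by the preimages of the filtrations of the finitely many summands $\mathrm{Coker}(c)_{(p)}$, taken one prime after another. The associated graded functor is the one in Theorem 1, and the bottom stage is the image of $c_n$. $\square$

*Proof of Theorem 2.* Fix $X$. The filtrations of Theorem B are objectwise split, so each $\mathrm{Coker}(c)_{(p)}$ is isomorphic to the direct sum of its graded pieces, and $0\to J_{(p)}\to H_{(p)}\to\mathrm{Coker}(c)_{(p)}\to0$ splits. We must descend this splitting from the local sequences to $H$.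

**Step 1: $\mathrm{Ext}^1(T,J)\cong\mathrm{Ext}^1(T,J_{(p)})$ for $T$ a $p$-power torsion group.** The kernel and cokernel of $J\to J_{(p)}$ are $\mathbb Z[1/p]$-modules: the kernel is the prime-to-$p$ torsion, and the cokernel is $J\otimes\mathbb Z_{(p)}/\mathbb Z$. For a $\mathbb Z[1/p]$-module $K$ we have $R\mathrm{Hom}(T,K)=R\mathrm{Hom}_{\mathbb Z[1/p]}(T[1/p],K)=0$. The claim follows from the two long exact sequences.

**Step 2: the extension class vanishes.** The class of $0\to J\to H\to\mathrm{Coker}(c)\to0$ lies in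
$$\prod_{p\le d}\mathrm{Ext}^1(\mathrm{Coker}(c)_{(p)},J)\cong\prod_{p\le d}\mathrm{Ext}^1(\mathrm{Coker}(c)_{(p)},J_{(p)}).$$
The localization map from this extension to the localized one shows that its $p$-component on the right is the class of the localized extension, because the composite $\mathrm{Coker}(c)_{(p)}\subset\mathrm{Coker}(c)\to\mathrm{Coker}(c)_{(p)}$ is the identity. This class is $0$. So $H\cong J\oplus\bigoplus_p\mathrm{Coker}(c)_{(p)}$.

**Step 3: complexes.** This holds for every $s$, and objects of $D(\mathbb Z)$ are determined up to isomorphism by their homotopy groups. Theorem 2 follows. $\square$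

## 11. $L_3\Gamma^4(A,1)$ does not split naturally

*Proof of Theorem 3.* Let $\mathcal G(A)=L_3\Gamma^4(A,1)$ for $A$ free.

**Step 1: the graded pieces.** Here $n=1$, so $\alpha=(t)$ and all $\ell=o=1$. The terms for $d=4$ are $\Lambda^4(A)[4]$; for $p=2$: $L\Lambda^2(A/2)[2]$ ($d_{(1)}=2$), $\Lambda^2(A)\otimes A/2\,[3]$ ($d_0=2$, $d_{(1)}=1$), $A/2\,[1]$ ($d_{(2)}=1$); and for $p=3$: $A\otimes A/3\,[2]$. The nonzero contributions to $\pi_3$ are
$$D_1(A)=L_1\Lambda^2(A/2),\qquad D_2(A)=\Lambda^2(A)\otimes A/2 .$$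
Suppose $\mathcal G\cong D:=D_1\oplus D_2$ as functors on free abelian groups.

**Step 2: an operation that $D$ kills.** For a functor $\Phi$ with $\Phi(0)=0$ and $z\in\Phi(\mathbb Z)$ let
$$\nu_\Phi(z)=\sum_{\emptyset\ne I\subset\{1,2,3\}}(-1)^{|I|}\Phi(f_I)(z)\in\Phi(\mathbb Z^3),\qquad f_I:\mathbb Z\to\mathbb Z^3,\ 1\mapsto\sum_{i\in I}\epsilon_i .$$
Under the projection killing coordinate $j$, the terms for $I$ and $I\cup\{j\}$ ($j\notin I\ne\emptyset$) cancel, and the term for $\{j\}$ becomes $0$ since $\Phi(0)=0$. So $\nu_\Phi(z)$ is killed by all three projections: it lies in the third cross-effect of $\Phi$. Now $D_2(\mathbb Z)=0$, and $D_1$ is quadratic, since $\Lambda^2(A\oplus A')=\Lambda^2A\oplus(A\otimes A')\oplus\Lambda^2A'$ and this passes to derived functors; so its third cross-effect vanishes. Hence $\nu_D(z)=0$ for all $z\in D(\mathbb Z)$, and therefore $\nu_{\mathcal G}(z)=0$ for all $z\in\mathcal G(\mathbb Z)$. We will exhibit a $z$ with $\nu_{\mathcal G}(z)\ne0$.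

**Step 3: $\mathcal G(\mathbb Z)$ modulo $2$.** Let $\Gamma[x]=\Gamma_{\mathbb F_2}[x]=\bigotimes_{t\ge0}\mathbb F_2[x_t]/(x_t^2)$, $x_t=\gamma_{2^t}(x)$. The reduced bar complex of $\mathbb F_2[x_t]/(x_t^2)$ has one generator $[x_t|\cdots|x_t]$ in each degree and zero differential, and the shuffle product makes it a divided power algebra. So
$$\pi_*(L\Gamma(\mathbb Z[1])\otimes\mathbb F_2)=\mathrm{Tor}_*^{\Gamma[x]}(\mathbb F_2,\mathbb F_2)=\bigotimes_t\Gamma_{\mathbb F_2}[y_t],$$
where $\gamma_i(y_t)=[x_t|\cdots|x_t]$ has degree $i$ and weight $i2^t$. In weight $4$ this is $\mathbb F_2$ in each of the degrees $1,2,3,4$, generated by $y_2$, $\gamma_2(y_1)$, $\gamma_2(y_0)y_1$, $\gamma_4(y_0)$.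

The groups $L_j:=L_j\Gamma^4(\mathbb Z,1)$ are finite, since they are finitely generated and rationally given by $\Lambda^4(\mathbb Q)=0$; and $L_0=0$. For a finite group, $L/2$ and $\mathrm{Tor}(L,\mathbb Z/2)$ have the same order. Universal coefficients give successively: $L_1/2=\mathbb F_2$; then $L_2/2=0$, since $\mathrm{Tor}(L_1,\mathbb Z/2)=\mathbb F_2$ fills degree $2$; then $\mathrm{Tor}(L_2,\mathbb Z/2)=0$ and $\mathcal G(\mathbb Z)/2=L_3/2=\mathbb F_2$. So there is $z\in\mathcal G(\mathbb Z)$ whose reduction mod $2$ is $\gamma_2(y_0)y_1$.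

**Step 4: a nonzero component of $\nu_{\mathcal G}(z)$.** Project $\nu_{\mathcal G}(z)$ to the summand $\Gamma^2\otimes\Gamma^1\otimes\Gamma^1$ of weight $(2,1,1)$ in $L\Gamma^4(\mathbb Z^3[1])$. Only $I=\{1,2,3\}$ contributes. Mod $2$ the contribution is, up to sign, the weight $(2,1,1)$ component of the image of $\gamma_2(y_0)y_1$ under the map of simplicial commutative rings
$$B\Gamma[x]\to B\Gamma[x']\otimes B\Gamma[x'']\otimes B\Gamma[x''']$$
induced by $x\mapsto x'+x''+x'''$, which is multiplicative on homotopy. So we combine components of the images of the two factors, each of total weight $2$.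

* *Image of $y_1$.* Its weight $(2,0,0)$ component is $y_1'$ (set $x''=x'''=0$). Its components in weights $(1,1,0)$, $(1,0,1)$, $(0,1,1)$ vanish: the homotopy there is concentrated in degree $2$, and $y_1$ has degree $1$.
* *Image of $\gamma_2(y_0)=[x|x]$ in weight $(0,1,1)$.* It is $[x''|x''']+[x'''|x'']$, which is the shuffle product $y_0''y_0'''\ne0$.

Hence the component is $y_1'y_0''y_0'''$, nonzero by Künneth. So $\nu_{\mathcal G}(z)\ne0$, which contradicts Step 2. $\square$
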